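# A weak Hilbert space that embeds in no space with an unconditional basis

Scalars are real or complex throughout. We write $c_{00}$ for the finitely supported scalar sequences and $(e_i)$ for its unit vectors.

## 1. Changing signs in eight coordinates

On $\mathbb R^8$ consider the norm
$$N(x)^2=\max\Big\{\sum_{k=1}^{4}|x_{2k-1}+x_{2k}|^2,\ \max_i|x_i|^2\Big\}.$$
It sees the sums over the four pairs with full Euclidean strength, and it sees single coordinates only through their maximum. Compare
$$v=\tfrac12\sum_{k=1}^4(e_{2k-1}+e_{2k}),\qquad w=\tfrac12\sum_{k=1}^4(e_{2k-1}-e_{2k}).$$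
Each pair-sum of $v$ equals $1$, so $N(v)^2=\max\{4,\frac14\}=4$ and $N(v)=2$. Each pair-sum of $w$ vanishes, so $N(w)=\frac12$. Changing four signs has cost a factor $4$. With $n$ pairs and coefficients $1/\sqrt n$ the two norms are $2$ and $1/\sqrt n$, so the factor is $2\sqrt n$. With infinitely many pairs, on $c_{00}$, no constant controls sign changes: in the completion $Y$, the sequence $(e_i)$ is conditional.

Is this a property of the space $Y$, or only of the vectors we chose? Put $u_k=x_{2k-1}+x_{2k}$ and $v_k=x_{2k-1}$. Then $x\mapsto(u,v)$ is a linear bijection from $c_{00}$ onto $c_{00}\times c_{00}$, and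
$$\max(\|u\|_2,\|v\|_\infty)\le N(x)\le 2\max(\|u\|_2,\|v\|_\infty),$$
because $|x_{2k}|=|u_k-v_k|\le\|u\|_2+\|v\|_\infty$. So $Y$ is isomorphic to $\ell_2\oplus c_0$, which has an unconditional basis. The conditionality was in the coordinates and not in the space.

The example leaves two things to want. First, $Y$ contains $c_0$, which is far from Hilbert space; could the $c_0$ part be replaced by something so close to $\ell_2$ that the whole space is "almost Hilbert"? Second, could the conditionality be made to survive every change of coordinates, and even every embedding into a larger space? Together these lead to the question of this lecture.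

## 2. Weak Hilbert spaces and unconditional decompositions

For a finite dimensional Banach space $F$ let $d(F)$ be the Banach–Mazur distance between $F$ and $\ell_2^{\dim F}$, the infimum of $\|T\|\,\|T^{-1}\|$ over isomorphisms $T:F\to\ell_2^{\dim F}$. If $F$ carries a Euclidean norm $|\cdot|$ with $a|x|\le\|x\|\le b|x|$, then $d(F)\le b/a$.

**Definition (weak Hilbert space).** A Banach space $X$ is a *weak Hilbert space* if there are $\delta>0$ and $C\ge1$ such that every finite dimensional subspace $E\subset X$ has a subspace $F\subseteq E$ and a projection $P:X\to F$ with $\dim F\ge\delta\dim E$, $d(F)\le C$ and $\|P\|\le C$.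

A Hilbert space satisfies this with $\delta=C=1$: take $F=E$ and the orthogonal projection. The space $Y$ of Section 1 does not satisfy it: weak Hilbert spaces are reflexive (Pisier) and the class is stable under passing to subspaces, while $Y$ contains $c_0$.

**Definition (UFDD).** A Banach space $W$ has an *unconditional finite dimensional decomposition* $(W_i)_{i\ge1}$ if the $W_i$ are finite dimensional subspaces, every $w\in W$ has a unique expansion $w=\sum_i w_i$ with $w_i\in W_i$, and there is $D\ge1$ with
$$\Big\|\sum\epsilon_iw_i\Big\|\le D\Big\|\sum w_i\Big\|\qquad\text{for all finite sums with } w_i\in W_i \text{ and all }\epsilon_i=\pm1.$$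

An unconditional basis is a UFDD with one-dimensional summands. The $\ell_2$-sum of any sequence of finite dimensional spaces has a UFDD with $D=1$. The partial sum projections $P_m:W\to W_1\oplus\dots\oplus W_m$ are bounded and $P_mw\to w$ for every $w$.

There are weak Hilbert spaces with no unconditional basis; for example, the 2-convexified Tsirelson space has such subspaces (Komorowski, Komorowski–Tomczak-Jaegermann). So one asks for less. The following problem comes from the paper of George Androulakis, Peter G. Casazza and Denka N. Kutzarova, "Some more weak Hilbert spaces", arXiv:math/9804067 (1998): *is every separable weak Hilbert space isomorphic to a subspace of a weak Hilbert space that has an unconditional basis?* (Separability is assumed because a space with a basis is separable.) The answer is no.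

**Theorem A.** There is a separable weak Hilbert space $X$ with a Schauder basis which does not embed isomorphically into any Banach space with a UFDD. In particular, $X$ embeds into no weak Hilbert space with an unconditional basis.

**Theorem B.** Let $h:\mathbb N\to[1,\infty)$ be nondecreasing and unbounded. Then $X$ in Theorem A can be chosen so that $d(E)\le260\,h(\dim E)$ for every finite dimensional $E\subset X$ with $\dim E\ge1$.

Thus the distances to Hilbert space may grow as slowly as we like, and still the space embeds in nothing unconditional.

## 3. From a conditional sequence to a tree with conditional branches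

The obvious plan is to find a weak Hilbert space with a conditional basis of the kind in Section 1. The substitution $(u,v)$ shows exactly where this plan stops: one conditional sequence, even a basis, says nothing about embeddings, since the unconditional structure of the target may be built on quite different vectors. We need a configuration of vectors out of which any unconditional target must select an unconditional piece. An infinitely branching tree is such a configuration.

Let the *nodes* be the finite nonempty sequences of positive integers, ordered by $s\prec t$ if $s$ is a proper initial segment of $t$. The *level* of a node is its length. The *children* of $s$ are its one-term extensions. A *branch* is a sequence $b_1\prec b_2\prec\cdots$ with $b_1$ of level $1$ and $b_{k+1}$ a child of $b_k$.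

**Lemma 1.** Let $X$ be a Banach space and let $(e_t)$ be vectors in $X$ indexed by the nodes such that

1. $|\alpha_s|\le\|\sum_t\alpha_te_t\|$ for every finite sum and every node $s$;
2. for every node $s$, the sequence of the $e_t$, $t$ a child of $s$, is weakly null.

If $X$ embeds isomorphically into a space $W$ with a UFDD, there are a branch $b$ and a constant $M$ with
$$\Big\|\sum\epsilon_k\alpha_ke_{b_k}\Big\|\le M\Big\|\sum\alpha_ke_{b_k}\Big\|\qquad\text{for all finite sums and all }\epsilon_k=\pm1.$$

*Proof.* Let $J:X\to W$ be bounded with $\|Jx\|\ge\kappa\|x\|$, $\kappa>0$. Let $D$ be the constant of the UFDD, $P_m$ its partial sum projections, $P_0=0$.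

**Step 1: choose the branch.** The aim is to make the vectors $Je_{b_k}$ almost supported on successive blocks of the decomposition. We choose inductively a branch and $0=m_0<m_1<\cdots$ such that
$$u_k:=(P_{m_k}-P_{m_{k-1}})Je_{b_k}\quad\text{satisfies}\quad\|Je_{b_k}-u_k\|\le\kappa2^{-k-1}.$$
Start with any $b_1$ of level $1$ and $m_1$ so large that $\|Je_{b_1}-P_{m_1}Je_{b_1}\|\le\kappa2^{-2}$. Given $b_k$ and $m_k$, the operator $P_{m_k}J$ has finite rank, so it maps the weakly null sequence of the $e_t$, $t$ a child of $b_k$, to a norm null sequence. Hence some child $b_{k+1}$ has $\|P_{m_k}Je_{b_{k+1}}\|\le\kappa2^{-k-3}$. Then choose $m_{k+1}>m_k$ with $\|Je_{b_{k+1}}-P_{m_{k+1}}Je_{b_{k+1}}\|\le\kappa2^{-k-3}$. The two errors add up to at most $\kappa2^{-k-2}$, as required for $k+1$.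

**Step 2: transport unconditionality back.** Let $x=\sum\alpha_ke_{b_k}$ and $x_\epsilon=\sum\epsilon_k\alpha_ke_{b_k}$. By hypothesis 1, $|\alpha_k|\le\|x\|$, so
$$\Big\|Jx-\sum\alpha_ku_k\Big\|\le\sum_k|\alpha_k|\kappa2^{-k-1}\le\tfrac\kappa2\|x\|,\qquad\text{hence}\qquad\tfrac\kappa2\|x\|\le\Big\|\sum\alpha_ku_k\Big\|\le\big(\|J\|+\tfrac\kappa2\big)\|x\|.$$
The same holds for $x_\epsilon$ and $\sum\epsilon_k\alpha_ku_k$. Since $u_k\in W_{m_{k-1}+1}\oplus\dots\oplus W_{m_k}$, giving all summands of the $k$-th block the sign $\epsilon_k$ yields $\|\sum\epsilon_k\alpha_ku_k\|\le D\|\sum\alpha_ku_k\|$. Therefore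
$$\tfrac\kappa2\|x_\epsilon\|\le D\big(\|J\|+\tfrac\kappa2\big)\|x\|,$$
and $M=\frac{2D}{\kappa}(\|J\|+\frac\kappa2)$ works. $\square$

So it suffices to build a weak Hilbert space containing such a tree in which *every* branch behaves like the sequence of Section 1, with pairs "parent + child" along the branch, and in which the maximum norm on single coordinates is replaced by something close to $\ell_2$ but weaker.

## 4. Nodes, edges and fan-compatible forms

**Parameters.** Fix a nondecreasing $\psi:\{0,1,2,\dots\}\to\mathbb N\cup\{0\}$ with $\psi(n)\ge n$, and put
$$\Phi(j)=441^{\psi(j-1)}\qquad(j\ge1).$$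
Then $\Phi$ is nondecreasing and $\Phi\ge1$. For Theorem A one may take $\psi(n)=n$. The number $441=21^2$ will be the size of a net.

**The tree.** Enumerate the nodes by $\mathbb N=\{1,2,\dots\}$ in order of nondecreasing sum of entries (each sum occurs finitely often), and identify nodes with their indices. For instance $1=(1)$, and we may take $2=(2)$ and $3=(1,1)$. A proper initial segment has a smaller sum, so
$$s\prec t\ \Rightarrow\ s<t.$$
If $t$ has level at least $2$, let $t^-$ be its parent; then $s\prec t$ implies $s\preceq t^-$. The predecessors of a node form a chain, so two nodes that are both $\preceq$ a third are comparable; we use this repeatedly. Call a node odd or even according to its *level*. The parent of an even node is odd.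

**Symbols.** The set $\Lambda$ consists of symbols $[i]$ for $i\in\mathbb N$, called nodes, and symbols $\langle t\rangle$ for $t$ even, called edges. They act on $c_{00}$ by
$$[i](x)=x_i,\qquad\langle t\rangle(x)=x_{t^-}+x_t,$$
and have positions $\iota([i])=i$, $\iota(\langle t\rangle)=t^-$. For odd $s$ let $\mathrm{Fan}(s)=\{\langle t\rangle:t^-=s\}$. With the numbering above, $\langle3\rangle(x)=x_1+x_3$, $\iota(\langle3\rangle)=1$ and $\langle3\rangle\in\mathrm{Fan}(1)$.

**Base sets.** Let $\mathcal G$ consist of all singletons $\{[i]\}$ and all sets $\{\langle t\rangle:t\in C\}$ with $C$ a finite nonempty $\prec$-chain of even nodes. So a base set may contain arbitrarily many edges along a branch, but only one node. Nonempty subsets of base sets are base sets. Two facts are used all the time.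

(G1) *A base set contains at most one edge of each fan.* Comparable nodes with the same parent have the same level, so they coincide.

(G2) *For $m\ge0$, a base set contains at most one edge $\langle t\rangle$ with $t^-\le m<t$.* If $\langle t\rangle,\langle t'\rangle$ were two such edges with $t\prec t'$, then $t'^-\succeq t$, so $t'^-\ge t>m$, a contradiction.

**Forms.** Let $\widetilde{\mathcal Q}$ be the smallest set of finitely supported functions $q:\Lambda\to[0,1]$ that contains $0$ and all $1_S$, $S\in\mathcal G$, and is closed under the *halving step*
$$(q_1,\dots,q_p)\mapsto\tfrac12\sum_{j\le p}q_j,$$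
allowed when $p\ge1$, the $q_j\in\widetilde{\mathcal Q}\setminus\{0\}$ have disjoint supports, and $p\le\Phi\big(\min\iota(\bigcup_j\operatorname{supp}q_j)\big)$. This is a Tsirelson type rule: the farther out the supports begin, the more forms may be combined.

A *representation* of $q$ is a record of finitely many such steps that builds $q$; we fix one for each $q\in\widetilde{\mathcal Q}$. The base sets used in it partition $\operatorname{supp}q$, and $q$ is constant on each of them with value of the form $2^{-d}$, $d\ge0$. This is clear for $0$ and $1_S$. If $q=\frac12\sum q_j$, then $\operatorname{supp}q$ is the disjoint union of the $\operatorname{supp}q_j$, and on a base set of $q_j$ the value of $q$ is half that of $q_j$.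

**Definition (fan-compatible forms and the norm).** Let $\mathcal Q$ be the set of $q\in\widetilde{\mathcal Q}$ with $|\operatorname{supp}q\cap\mathrm{Fan}(s)|\le1$ for all odd $s$. For $x\in c_{00}$ put
$$q[x]=\sum_\lambda q_\lambda|\lambda(x)|^2,\qquad\|x\|^2=\sup_{q\in\mathcal Q}q[x].\tag{1}$$

Every $1_S$, $S\in\mathcal G$, is in $\mathcal Q$ by (G1). Every $q\in\widetilde{\mathcal Q}$ supported on nodes is in $\mathcal Q$, since fans consist of edges.

**A norm computed by hand.** Let $\psi(n)=n$, so $\Phi(1)=1$, and take $x^{\pm}=e_1\pm e_3$, with $1=(1)$, $3=(1,1)$. If $q\ne0$ has a symbol of position $1$ in its support, all halving steps whose support contains that symbol have $p=1$, so $q=2^{-d}1_S$ with a single base set $S$. If $S$ is a node, $q[x^\pm]\le1$. If $S$ is a chain of edges, note that node $3$ is even, so no edge has parent $3$. The only edges not vanishing on both $x^+$ and $x^-$ are those of $\mathrm{Fan}(1)$, of which $S$ contains at most one. The edge $\langle3\rangle$ gives $4$ on $x^+$ and $0$ on $x^-$; the others give $1$. If all positions in $\operatorname{supp}q$ are at least $2$, only $[3]$ can contribute, and $q[x^\pm]\le1$.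 Hence $\|e_1+e_3\|=2$ and $\|e_1-e_3\|=1$.

**Why fan-compatibility is imposed.** Suppose we took the supremum over all of $\widetilde{\mathcal Q}$. Let $s\ge2$ be odd, so that $\Phi(s)\ge441$. Averaging $\Phi(s)$ edges of $\mathrm{Fan}(s)$ by a halving step, then $\Phi(s)$ disjoint copies of the result, and so on $d$ times, is allowed, because the fan is infinite and all positions equal $s$. Each edge of the fan takes the value $1$ at $e_s$, so the resulting form has the value $(\Phi(s)/2)^d$ at $e_s$, which tends to infinity with $d$: the supremum would not be finite. One parent has infinitely many children, and a form must not count it many times. The price is that $\mathcal Q$ is no longer closed under halving steps, and paying it is the subject of Section 6.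

## 5. Transfer of forms, and the space $X$

Many arguments replace some symbols in a form by others. The next lemma says when this is allowed.

**Lemma 2 (transfer).** Let $q\in\widetilde{\mathcal Q}$, $A\subset\operatorname{supp}q$, and let $\pi:A\to\Lambda$ be injective with $\iota(\pi(\lambda))\ge\iota(\lambda)$ and with $\pi(S\cap A)\in\mathcal G\cup\{\emptyset\}$ for every base set $S$ of the representation of $q$. Then
$$q^\pi:=\sum_{\lambda\in A}q_\lambda1_{\pi(\lambda)}\in\widetilde{\mathcal Q}.$$
In particular (with $\pi=\mathrm{id}$) $q1_A\in\widetilde{\mathcal Q}$, and $q1_A\in\mathcal Q$ if $q\in\mathcal Q$.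

*Proof.* We induct on the number of steps of the representation. If $q=0$, then $q^\pi=0$. If $q=1_S$, then $q^\pi=1_{\pi(S\cap A)}$, which is a base form or $0$. Let the last step be $q=\frac12\sum_{j\le p}q_j$. Then $q^\pi=\frac12\sum_jq_j^\pi$, where $q_j^\pi$ is formed with $A\cap\operatorname{supp}q_j$ and the part of the representation that builds $q_j$; its base sets are among those of $q$, so $q_j^\pi\in\widetilde{\mathcal Q}$ by induction. The supports of the $q_j^\pi$ are disjoint because $\pi$ is injective. Drop the zero terms. If nothing is left, $q^\pi=0$. Otherwise at most $p$ terms are left, and the minimal position in their supports is at least the minimal position in $\operatorname{supp}q$. As $\Phi$ is nondecreasing, the halving step is allowed, so $q^\pi\in\widetilde{\mathcal Q}$.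

For $\pi=\mathrm{id}$ the hypothesis holds since nonempty subsets of base sets are base sets. Fan-compatibility passes to smaller supports. $\square$

The typical use is this: if every base set meets $A$ in at most one point and $\pi$ takes values in nodes, then each $\pi(S\cap A)$ is empty or a singleton, hence allowed. *Edges may be turned into nodes provided each base set loses at most one edge.*

For a set $B\subset\Lambda$ we write $q1_B$ for $q1_{B\cap\operatorname{supp}q}$.

**Lemma 3 (coordinates and the $\ell_2$ bound).** For $x\in c_{00}$ and $i\in\mathbb N$, $|x_i|\le\|x\|\le\sqrt3\,\|x\|_2$. So (1) defines a norm.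

*Proof.* The first inequality uses $q=1_{\{[i]\}}$. For the second let $q\in\mathcal Q$; recall $q\le1$. The nodes contribute at most $\|x\|_2^2$. The edges contribute at most $2\sum(|x_{t^-}|^2+|x_t|^2)$, summed over $\langle t\rangle\in\operatorname{supp}q$. By fan-compatibility each odd node occurs at most once as $t^-$, and each even node occurs at most once as $t$, so this is at most $2\|x\|_2^2$. As a finite supremum of Hilbertian seminorms $\sqrt{q[\cdot]}$ that dominates the coordinates, $\|\cdot\|$ is a norm. $\square$

Let $X$ be the completion of $(c_{00},\|\cdot\|)$. The coordinate functionals $e_i^*$, and hence $[i]$ and $\langle t\rangle$, extend continuously to $X$; we write $x_i=e_i^*(x)$. The formula $\|x\|^2=\sup_{q\in\mathcal Q}q[x]$ holds on all of $X$, since each $\sqrt{q[\cdot]}$ and their supremum are $1$-Lipschitz and the identity holds on a dense set.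

**Lemma 4 (basis).** $(e_i)$ is a Schauder basis of $X$; the basis projections have norm at most $\sqrt2$.

*Proof.* Let $R_m$ be the projection of $c_{00}$ onto the first $m$ coordinates and $q\in\mathcal Q$. Truncation cuts an edge $\langle t\rangle$ exactly when $t^-\le m<t$, and then leaves $x_{t^-}$. Edges with $t\le m$ are unaffected, and edges with $t^->m$ give $0$. So
$$q[R_mx]=(q1_B)[x]+\sum_{t^-\le m<t}q_{\langle t\rangle}|x_{t^-}|^2,\qquad B=\{[i]:i\le m\}\cup\{\langle t\rangle:t\le m\}.$$
The first term is at most $\|x\|^2$ by Lemma 2. The second is $q^\pi[x]$, where $A$ is the set of edges in $\operatorname{supp}q$ with $t^-\le m<t$ and $\pi(\langle t\rangle)=[t^-]$. This $\pi$ is injective by fan-compatibility and preserves $\iota$, and each base set meets $A$ in at most one point by (G2). By Lemma 2, $q^\pi\in\widetilde{\mathcal Q}$; it lives on nodes, so $q^\pi\in\mathcal Q$ and the second term is at most $\|x\|^2$. Thus $\|R_m\|\le\sqrt2$. Since the $e_i$ are nonzero with dense linear span, the claim follows. $\square$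

Put $X_{>n}=\bigcap_{i\le n}\ker e_i^*$, a subspace of codimension $n$, with $X_{>0}=X$. Vectors of $X_{>n}$ should be normed by forms positioned beyond $n$, where many forms may be combined.

**Lemma 5 (norming a tail vector).** If $y\in X_{>n}$, there is $q'\in\mathcal Q$ with $\operatorname{supp}q'\subset\{\iota>n\}$ and $q'[y]\ge\frac13\|y\|^2$.

*Proof.* Choose $q\in\mathcal Q$ with $q[y]\ge\frac23\|y\|^2$ (for $y=0$ take $q=0$). Symbols of position at most $n$ are nodes $[i]$ with $i\le n$, which vanish on $y$; edges with $t\le n$, which vanish on $y$; and edges with $t^-\le n<t$, on which $\langle t\rangle(y)=y_t$. So $q[y]=q_1[y]+q_2[y]$ with $q_1=q1_{\{\iota>n\}}\in\mathcal Q$ and $q_2$ the restriction of $q$ to the edges of the last kind. By (G2) each base set contains at most one of these. The map $\pi(\langle t\rangle)=[t]$ is injective, and $\iota([t])=t>t^-$. By Lemma 2, $q_2':=q_2^\pi\in\mathcal Q$; it is supported on nodes $[t]$ with $t>n$, and $q_2'[y]=q_2[y]$. One of $q_1,q_2'$ has value at least $\frac13\|y\|^2$. $\square$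

## 6. Dominating many forms by one Hilbertian seminorm

To find Euclidean structure on a subspace $F\subset X_{>n}$, one takes a net of the sphere of $F$, norms each net point by a form beyond $n$, and looks for *one* quadratic form that dominates all of these and is still at most a constant times $\|\cdot\|^2$.

The natural attempt is this. Given $q^1,\dots,q^p\in\mathcal Q$ beyond $n$ with $p\le\Phi(n+1)$, let $Q_\lambda=\max_mq^m_\lambda$ and cut $Q$ into disjoint pieces $\hat q^m\le q^m$. Then $\frac12Q=\frac12\sum_m\hat q^m$ is an allowed halving step, and $q^m\le Q=2\cdot\frac12Q$. If $\frac12Q$ were in $\mathcal Q$ we would be done with the constant $2$. It need not be: if $t\ne t'$ are children of $s$, then $1_{\{\langle t\rangle\}}$ and $1_{\{\langle t'\rangle\}}$ are in $\mathcal Q$, but half their sum is not fan-compatible.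

In this example one can give up one edge, since $|y_s+y_{t'}|^2\le2|y_s|^2+2|y_{t'}|^2$, and nodes make no trouble with fans. But giving up *all* edges in conflicting fans is too expensive. Let $S=\{\langle b_2\rangle,\langle b_4\rangle,\dots,\langle b_{2r}\rangle\}$ be a long base set along a branch $b$, and suppose other forms contain edges $\langle c_k\rangle$, with $c_k$ a sibling of $b_{2k}$, for $k=1,\dots,r$. If $S$ gave up all its edges we would need to bound $\sum_{k\le r}|y_{b_{2k}}|^2$ by a fixed multiple of $\|y\|^2$, and Proposition 10 will show that no constant independent of $r$ does this. Instead let $S$ keep everything and let each $\langle c_k\rangle$ be given up. Since $c_k$ and $c_l$ lie off $b$ with parents $b_{2k-1}\ne b_{2l-1}$ on $b$, they are incomparable, so different $\langle c_k\rangle$ lie in different base sets. Each base set then loses at most one edge, which is what Lemma 2 tolerates. The point of the next lemma is that such a choice is always possible, because the pattern of conflicts contains no cycle.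

**Lemma 6 (domination).** Let $n\ge0$, $p\le\Phi(n+1)$, and let $q^1,\dots,q^p\in\mathcal Q$ be supported in $\{\iota>n\}$. There are $Q^1,Q^2,Q^3\in\mathcal Q$ such that $\mathcal E=2Q^1+4Q^2+4Q^3$ satisfies
$$q^m[y]\le\mathcal E[y]\quad(y\in X,\ 1\le m\le p),\qquad\mathcal E[y]\le10\|y\|^2\quad(y\in X).$$

*Proof.*

**Step 1: disjoint pieces.** The purpose is to have each symbol carried by one form only. Let $Q_\lambda=\max_mq^m_\lambda$. For $\lambda\in\operatorname{supp}Q$ choose $m(\lambda)$ with $q_\lambda^{m(\lambda)}=Q_\lambda$, and let $\hat q^m=q^m1_{\{\lambda:m(\lambda)=m\}}$, which is in $\mathcal Q$ by Lemma 2. The $\hat q^m$ have disjoint supports and $\sum_m\hat q^m=Q$. Let $\mathfrak B$ be the finite family of all base sets consisting of edges in the representations of the $\hat q^m$. Its members are pairwise disjoint, and every edge in $\operatorname{supp}Q$ lies in exactly one of them.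

**Step 2: the conflict graph.** We record which base sets compete for which fans. Call an odd $s$ a *conflict* if $|\mathrm{Fan}(s)\cap\operatorname{supp}Q|\ge2$; there are finitely many conflicts. By (G1), the edges in $\mathrm{Fan}(s)\cap\operatorname{supp}Q$ belong to distinct members of $\mathfrak B$. Let $\Gamma$ be the finite bipartite graph on $\mathfrak B$ and the conflicts, with $S\sim s$ iff $S\cap\mathrm{Fan}(s)\ne\emptyset$. A conflict has at least two neighbors.

**Step 3: $\Gamma$ is a forest.** Suppose $S_1,s_1,S_2,s_2,\dots,S_k,s_k$, and back to $S_1$, is a cycle, with $k\ge2$, distinct $S_i$ and distinct $s_i$, indices read cyclically (so $s_0=s_k$). Thus $S_i$ is adjacent to $s_{i-1}$ and to $s_i$. We travel around the cycle and find two siblings below the same node.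

*Consecutive conflicts are comparable.* $S_i$ contains edges $\langle a\rangle,\langle b\rangle$ with $a^-=s_{i-1}$ and $b^-=s_i$. As $s_{i-1}\ne s_i$, we have $a\ne b$, and $a,b$ are comparable. If $a\prec b$, then $s_{i-1}\prec a\preceq b^-=s_i$. If $b\prec a$, then in the same way $s_i\prec s_{i-1}$.

*One conflict lies below all others.* Rotate the cycle so that $s:=s_k$ has minimal level. We show $s_i\succeq s$ for all $i$, starting with $i=k$ and going around. Let $s_i\succeq s$. If $s_{i+1}\succeq s_i$, then $s_{i+1}\succeq s$. If $s_{i+1}\prec s_i$, then $s_{i+1}$ and $s$ are both $\preceq s_i$, hence comparable, and $s_{i+1}\succeq s$ since the level of $s$ is minimal. As the $s_i$ are distinct, $s_i\succ s$ for $i<k$.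

*Two siblings.* Both $S_k$ and $S_1$ meet $\mathrm{Fan}(s)$; let $\langle t\rangle\in S_k$ and $\langle t'\rangle\in S_1$ be the edges there. As $S_1\ne S_k$ are disjoint, $t\ne t'$. Now $S_1$ also contains some $\langle u\rangle$ with $u^-=s_1\succ s$. The nodes $u,t'$ are comparable and $u$ has larger level, so $u\succ t'$ and $s_1=u^-\succeq t'$. Likewise $S_k$ contains some $\langle v\rangle$ with $v^-=s_{k-1}\succ s$; comparing $v$ with $t$ gives $s_{k-1}\succeq t$.

*Propagation.* If $s_i\succeq t'$ and $i+1\le k-1$, then $s_{i+1}\succeq t'$. This is clear if $s_{i+1}\succeq s_i$. Otherwise $s_{i+1}$ and $t'$ are both $\preceq s_i$, hence comparable; since $s_{i+1}\succ s$ and $t'$ is a child of $s$, the level of $s_{i+1}$ is at least that of $t'$, so $s_{i+1}\succeq t'$.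

Starting from $s_1\succeq t'$ we reach $s_{k-1}\succeq t'$. Together with $s_{k-1}\succeq t$ this makes the distinct siblings $t,t'$ comparable, which is impossible. So $\Gamma$ has no cycle.

**Step 4: deciding which edges are lost.** We want at most one lost edge in each base set and at most one remaining edge in each fan. Root every component of $\Gamma$ that contains a conflict at a member of $\mathfrak B$. Every conflict $s$ then has a parent vertex, and it is in $\mathfrak B$. That parent vertex keeps its edge in $\mathrm{Fan}(s)$ (unique by (G1)); all other edges in $\mathrm{Fan}(s)\cap\operatorname{supp}Q$ are called *lost*. Let $L$ be the set of all lost edges.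

Every fan contains at most one edge of $\operatorname{supp}Q$ that is not lost. A lost edge in $\mathrm{Fan}(s)$ lies in a member of $\mathfrak B$ that is adjacent to $s$ and is not the parent vertex of $s$, so $s$ is *its* parent vertex. Hence if $S\in\mathfrak B$ contains lost edges in $\mathrm{Fan}(s)$ and in $\mathrm{Fan}(s')$, then both $s$ and $s'$ are the parent vertex of $S$, so $s=s'$, and by (G1) the two edges coincide. Each $S\in\mathfrak B$ contains at most one lost edge; the other base sets consist of nodes and contain none.

In the example before the lemma (with no other edges present), rooting at $S$ makes exactly the $\langle c_k\rangle$ lost. Rooting instead at the base set of $\langle c_1\rangle$ makes $S$ lose $\langle b_2\rangle$ and the $\langle c_k\rangle$, $k\ge2$, lost; again each base set loses at most one edge.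

**Step 5: the three forms.** One form carries what was kept. The others carry the two endpoints of the lost edges.

*Kept symbols.* Put $Q^1=\frac12\sum_m\hat q^m1_{\Lambda\setminus L}$. The nonzero terms are in $\mathcal Q$ by Lemma 2, have disjoint supports in $\{\iota>n\}$, and are at most $p\le\Phi(n+1)$ in number. As $\Phi$ is nondecreasing the halving step is allowed, so $Q^1\in\widetilde{\mathcal Q}$ (if there is no nonzero term, $Q^1=0$). By Step 4 it is fan-compatible, so $Q^1\in\mathcal Q$.

*Children.* Put $Q^2=\frac12\sum_{\langle t\rangle\in L}Q_{\langle t\rangle}1_{[t]}$. Apply Lemma 2 to each $\hat q^m$ with $A=L\cap\operatorname{supp}\hat q^m$ and $\pi(\langle t\rangle)=[t]$. This map is injective on all of $L$ and increases $\iota$, and each base set meets $L$ in at most one point. The resulting forms have disjoint supports in $\{\iota>n\}$, and there are at most $p$ of them, so half their sum is in $\widetilde{\mathcal Q}$. This half sum is $Q^2$, because $\hat q^m_\lambda=Q_\lambda$ on $\operatorname{supp}\hat q^m$. It lives on nodes, so $Q^2\in\mathcal Q$.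

*Parents.* For every odd $s$ with $L\cap\mathrm{Fan}(s)\ne\emptyset$ choose $\langle t(s)\rangle\in L\cap\mathrm{Fan}(s)$ with $Q_{\langle t(s)\rangle}$ maximal, and put $Q^3=\frac12\sum_sQ_{\langle t(s)\rangle}1_{[s]}$. Let $L'\subset L$ be the set of chosen edges. Apply Lemma 2 to each $\hat q^m$ with $A=L'\cap\operatorname{supp}\hat q^m$ and $\pi(\langle t(s)\rangle)=[s]$. This map is injective on $L'$ since only one edge per fan was chosen, it preserves $\iota$, and each base set meets $L'$ in at most one point. As for $Q^2$, half the sum of the resulting forms is $Q^3$, and $Q^3\in\mathcal Q$.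

**Step 6: the estimates.** Let $y\in X$. Symbols that are not lost contribute to $q^m[y]$ at most
$$\sum_{\lambda\notin L}Q_\lambda|\lambda(y)|^2=2Q^1[y].$$
By $|y_{t^-}+y_t|^2\le2|y_{t^-}|^2+2|y_t|^2$, lost edges contribute at most
$$2\sum_{\langle t\rangle\in L}q^m_{\langle t\rangle}|y_t|^2+2\sum_s\Big(\sum_{\langle t\rangle\in L\cap\mathrm{Fan}(s)}q^m_{\langle t\rangle}\Big)|y_s|^2.$$
The first term is at most $2\sum_{\langle t\rangle\in L}Q_{\langle t\rangle}|y_t|^2=4Q^2[y]$. In the second term, $q^m$ *itself* is fan-compatible, so each inner sum has at most one nonzero summand and is at most $Q_{\langle t(s)\rangle}$. Hence the second term is at most $2\sum_sQ_{\langle t(s)\rangle}|y_s|^2=4Q^3[y]$. Altogether $q^m[y]\le\mathcal E[y]$, and $\mathcal E[y]\le(2+4+4)\|y\|^2$ because $Q^1,Q^2,Q^3\in\mathcal Q$. $\square$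

## 7. Euclidean subspaces far out, and the weak Hilbert property

**Proposition 7.** Let $n\ge0$ and let $F\subset X_{>n}$ satisfy $1\le\dim F\le\psi(n)$. Then $d(F)\le4\sqrt{10}<13$, and there is a projection $P$ of $X$ onto $F$ with $\|P\|\le4\sqrt{10}<13$.

*Proof.*

**Step 1: a net.** The size of the net must match $\Phi(n+1)$. Let $y_1,\dots,y_p$ be a maximal set in the unit sphere of $F$ with mutual distances greater than $\frac1{10}$; every point of the sphere is within $\frac1{10}$ of some $y_m$. The open balls of radius $\frac1{20}$ around the $y_m$ are disjoint and lie in the ball of radius $\frac{21}{20}$. Comparing volumes in real dimension $d_{\mathbb R}\le2\dim F$ gives $p\le21^{d_{\mathbb R}}\le441^{\dim F}\le441^{\psi(n)}=\Phi(n+1)$. In particular the set is finite.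

**Step 2: one quadratic form.** By Lemma 5 choose $q^m\in\mathcal Q$ supported in $\{\iota>n\}$ with $q^m[y_m]\ge\frac13$, and let $\mathcal E$ be as in Lemma 6. Then $\sqrt{\mathcal E}$ is a Hilbertian seminorm on $X$ with $\sqrt{\mathcal E[x]}\le\sqrt{10}\|x\|$ and $\sqrt{\mathcal E[y_m]}\ge\frac1{\sqrt3}$. If $x\in F$, $\|x\|=1$ and $\|x-y_m\|\le\frac1{10}$, then
$$\sqrt{\mathcal E[x]}\ge\tfrac1{\sqrt3}-\tfrac{\sqrt{10}}{10}>0.57-0.32=\tfrac14.$$
So
$$\tfrac14\|x\|\le\sqrt{\mathcal E[x]}\le\sqrt{10}\,\|x\|\qquad(x\in F),\tag{2}$$
and $d(F)\le4\sqrt{10}$. Since $160<169$, this is less than $13$.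

**Step 3: the projection.** The form $\mathcal E$ is defined on all of $X$, so it also provides an orthogonal projection. Let $B$ be the semi-inner product on $X$ with $B(x,x)=\mathcal E[x]$. By (2) it is an inner product on $F$. Define $Px\in F$ by $B(Px,f)=B(x,f)$ for all $f\in F$. Then $P$ is linear, and it is the identity on $F$. From $\mathcal E[Px]=B(x,Px)$ and the Cauchy–Schwarz inequality, $\mathcal E[Px]\le\mathcal E[x]$. Hence by (2)
$$\|Px\|\le4\sqrt{\mathcal E[Px]}\le4\sqrt{\mathcal E[x]}\le4\sqrt{10}\,\|x\|.\qquad\square$$

**Corollary 8.** $X$ is a weak Hilbert space, with $\delta=\frac13$ and $C=13$.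

*Proof.* Let $E\subset X$ with $\dim E=N$. The case $N=0$ is trivial. If $N=1$, take $F=E$ and a norm one projection (Hahn–Banach). If $N\ge2$, let $n=\lfloor N/2\rfloor$; then $n\ge N/3$ (for $N=2$ this reads $1\ge\frac23$, and for $N\ge3$ we have $n\ge\frac{N-1}2\ge\frac N3$). Since $X_{>n}$ has codimension $n$, $\dim(E\cap X_{>n})\ge N-n\ge n$. Choose $F\subset E\cap X_{>n}$ with $\dim F=n\le\psi(n)$ and apply Proposition 7. $\square$

## 8. Tsirelson weights vanish at infinity, and every branch is conditional

It remains to see that single coordinates are not seen with $\ell_2$ strength. Let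
$$\mathcal T=\{q\in\mathcal Q:\operatorname{supp}q\subset\{[i]:i\in\mathbb N\}\},$$
viewed as functions $f:\mathbb N\to[0,1]$. Their values lie in $\{0\}\cup\{2^{-d}:d\ge0\}$, all base sets in their representations are singletons, and restrictions of members of $\mathcal T$ are in $\mathcal T$ by Lemma 2.

**Lemma 9.** Let $K$ be the closure of $\mathcal T$ in $[0,1]^{\mathbb N}$. Then $g_i\to0$ as $i\to\infty$ for every $g\in K$.

*Proof.* For $D\ge0$ let $\mathcal S_D$ be the family of finite $S\subset\mathbb N$ for which some $f\in\mathcal T$ has $f\ge2^{-D}$ on $S$. It is closed under taking subsets.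

**Step 1: no infinite $I\subset\mathbb N$ has all its finite subsets in $\mathcal S_D$.** This is the compactness statement behind the lemma; we use induction on $D$. Let $D=0$. If $f\in\mathcal T$ and $f_i=1$, then $f$ does not come from a halving step, which produces values at most $\frac12$; so $f=1_{\{i\}}$. Hence members of $\mathcal S_0$ have at most one element.

Let $D\ge1$ and suppose $I$ is infinite with all finite subsets in $\mathcal S_D$. Put $p_0=\Phi(\min I)$ and, for $k\ge2$, let $I_k$ be the set of the first $k$ elements of $I$. Restricting a suitable member of $\mathcal T$ to $I_k$, we get $f\in\mathcal T$ with $\operatorname{supp}f=I_k$ and $f\ge2^{-D}$ on $I_k$. As $k\ge2$, $f$ is not a base form, so $f=\frac12\sum_{j\le p}f_j$ with $p\le\Phi(\min I_k)=p_0$ and disjointly supported $f_j\in\widetilde{\mathcal Q}$. The $f_j$ live on nodes, so they are in $\mathcal T$, and each is at least $2^{-(D-1)}$ on its support. So $I_k$ can be colored with $p_0$ colors such that all color classes are in $\mathcal S_{D-1}$. For each $k$ there are finitely many such colorings and at least one, and those of $I_{k+1}$ restrict to such colorings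 of $I_k$. By König's lemma there is a coloring of $I$ with $p_0$ colors whose restriction to every $I_k$ is of this kind. A finite subset of a color class lies in some $I_k$, hence in a member of $\mathcal S_{D-1}$, so it is in $\mathcal S_{D-1}$. One color class is infinite, which contradicts the induction hypothesis.

**Step 2: conclusion.** Let $g\in K$, $D\ge0$, and let $S$ be a finite subset of $\{i:g_i\ge2^{-D}\}$. The set $\{0\}\cup\{2^{-d}:d\ge0\}$ is closed, so $g$ takes values in it, and its nonzero points are isolated. So some $f\in\mathcal T$ close enough to $g$ on $S$ agrees with $g$ on $S$, and $S\in\mathcal S_D$. By Step 1, $\{i:g_i\ge2^{-D}\}$ is finite. As $D$ was arbitrary, $g_i\to0$. $\square$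

**Proposition 10.** Let $b=(b_1\prec b_2\prec\cdots)$ be an infinite branch. For every $\varepsilon>0$ there are finitely many $a_k\ge0$ with $\sum a_k^2=1$ such that
$$\Big\|\sum_ka_k(e_{b_{2k-1}}+e_{b_{2k}})\Big\|\ge2,\qquad\Big\|\sum_ka_k(e_{b_{2k-1}}-e_{b_{2k}})\Big\|\le\sqrt{2\varepsilon}.$$

*Proof.*

**Step 1: coefficients invisible to $\mathcal T$.** We look for weights $\alpha_k=a_k^2$ on which every form of $\mathcal T$ is small. For $g\in K$ let $z_k(g)=g_{b_{2k-1}}+g_{b_{2k}}$. Then $z_k\in C(K)$, $K$ is compact, $0\le z_k\le2$, and $z_k\to0$ pointwise by Lemma 9. By the Riesz representation theorem and dominated convergence, $z_k\to0$ weakly in $C(K)$. By Mazur's theorem some finite convex combination satisfies $\|\sum\alpha_kz_k\|_{C(K)}\le\varepsilon$. Put $a_k=\sqrt{\alpha_k}$.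

**Step 2: lower estimate.** The edges of the branch see the sums. The set $S=\{\langle b_{2k}\rangle:a_k\ne0\}$ is a base set, since the $b_{2k}$ are even and form a chain, so $1_S\in\mathcal Q$. As $b_{2k}^-=b_{2k-1}$, the edge $\langle b_{2k}\rangle$ takes the value $2a_k$ at the first vector. So its norm squared is at least $\sum(2a_k)^2=4$.

**Step 3: upper estimate.** We must check all forms, including those with edges leaving the branch. Let $x=\sum a_k(e_{b_{2k-1}}-e_{b_{2k}})$ and $q\in\mathcal Q$.

*Nodes.* Let $f\in\mathcal T\subset K$ be the restriction of $q$ to nodes. The nodes contribute $\sum\alpha_k(f_{b_{2k-1}}+f_{b_{2k}})=\sum\alpha_kz_k(f)\le\varepsilon$.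

*Edges $\langle t\rangle$ with $t\in b$.* Then $t=b_{2k}$ for some $k$ and $\langle t\rangle(x)=a_k-a_k=0$.

*Edges $\langle t\rangle$ with $t\notin b$.* Then $x_t=0$. As $t^-$ is odd, $\langle t\rangle(x)\ne0$ only if $t^-=b_{2k-1}$ for some $k$, and then $\langle t\rangle(x)=a_k$. Let $A$ be the set of edges $\langle t\rangle\in\operatorname{supp}q$ with $t\notin b$ and $t^-\in\{b_{2k-1}:k\ge1\}$, and let $\pi(\langle t\rangle)=[t^-]$ on $A$. This map is injective by fan-compatibility and preserves $\iota$. Each base set contains at most one element of $A$: if $\langle t\rangle,\langle t'\rangle\in A$ with $t\prec t'$, then $t\preceq t'^-\in b$, and since predecessors of nodes of $b$ are in $b$, we get $t\in b$, a contradiction. By Lemma 2, $f'=q^\pi\in\mathcal T$, and these edges contribute $\sum\alpha_kf'_{b_{2k-1}}\le\sum\alpha_kz_k(f')\le\varepsilon$.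

Hence $q[x]\le2\varepsilon$ for all $q\in\mathcal Q$, that is, $\|x\|\le\sqrt{2\varepsilon}$. $\square$

This also gives what we announced in Section 6. For the vector $x$ of Step 3, $\sum_k|x_{b_{2k}}|^2=1$ while $\|x\|^2\le2\varepsilon$, so no constant $c$ satisfies $\sum_{k\le r}|y_{b_{2k}}|^2\le c\|y\|^2$ for all $r$ and $y$.

## 9. Proof of Theorem A

$X$ is separable with a Schauder basis by Lemma 4 and a weak Hilbert space by Corollary 8. Suppose it embeds into a space with a UFDD. We check the hypotheses of Lemma 1 for the tree $(e_t)$. Hypothesis 1 is the first inequality of Lemma 3. For hypothesis 2, the second inequality of Lemma 3 says that the formal identity $\ell_2\to X$ is bounded. It maps the weakly null sequence of unit vectors indexed by the children of $s$ to the $e_t$, so these are weakly null in $X$.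

Lemma 1 gives a branch $b$ and a constant $M$ such that changing signs along $b$ costs at most $M$. Apply this to $x=\sum a_k(e_{b_{2k-1}}-e_{b_{2k}})$ from Proposition 10, changing the signs at all $b_{2k}$. We get
$$2\le\Big\|\sum a_k(e_{b_{2k-1}}+e_{b_{2k}})\Big\|\le M\sqrt{2\varepsilon}$$
for every $\varepsilon>0$, a contradiction. A space with an unconditional basis has a UFDD, so the last sentence of Theorem A follows as well. $\blacksquare$

Hence the answer to the problem is **no**.

## 10. Distances growing as slowly as we like: proof of Theorem B

So far $\psi$ was any nondecreasing function with $\psi(n)\ge n$. If $\psi$ grows fast, a space $E$ of dimension $N$ needs to lose only very few dimensions before Proposition 7 applies to the rest.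

**Step 1: choice of $\psi$.** Choose $\psi$ nondecreasing and integer valued with
$$\psi(n)\ge\max(n,1)\qquad\text{and}\qquad\psi(n)\ge\sup\{N\in\mathbb N:169(h(N)^2-1)<n+1\},\qquad\sup\emptyset=0.$$
The supremum is finite since $h$ is nondecreasing and unbounded, and it is nondecreasing in $n$, so the maximum of the two bounds is a possible choice. Theorem A holds for the corresponding $X$. Let $E\subset X$, $\dim E=N\ge1$, and let $n\ge0$ be minimal with $\psi(n)\ge N$.

**Step 2: the case $n=0$.** Here $E\subset X=X_{>0}$ and $1\le N\le\psi(0)$, so Proposition 7 gives $d(E)\le13\le260\,h(N)$.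

**Step 3: splitting $E$ when $n\ge1$.** We separate a large Euclidean part from a part of dimension at most $n$. By minimality $\psi(n-1)<N$. So $N$ is not in the set $\{N':169(h(N')^2-1)<n\}$, that is,
$$169(h(N)^2-1)\ge n.\tag{3}$$
Let $F=E\cap X_{>n}$. Its codimension in $E$ is at most $n$, and $\dim F\le N\le\psi(n)$. Let $P$ be the projection of $X$ onto $F$ from Proposition 7 ($P=0$ if $F=\{0\}$), so $\|P\|\le13$, and let $E'=E\cap\ker P$. Since $P$ maps $E$ onto $F\subset E$, we have $E=F\oplus E'$ and $\dim E'\le n$.

**Step 4: a Euclidean norm on $E$.** By Proposition 7 there is a Euclidean norm on $F$ with $|f|\le\|f\|\le13|f|$. By John's theorem there is one on $E'$ with $|e|\le\|e\|\le\sqrt n\,|e|$. Put $|x|^2=|Px|^2+|x-Px|^2$ on $E$. By the Cauchy–Schwarz inequality,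
$$\|x\|\le13|Px|+\sqrt n\,|x-Px|\le\sqrt{169+n}\;|x|,$$
and since $\|I-P\|\le14$,
$$|x|^2\le\|Px\|^2+\|x-Px\|^2\le(13^2+14^2)\|x\|^2=365\|x\|^2.$$
By (3), $169+n\le169\,h(N)^2$. Hence
$$d(E)\le\sqrt{365}\,\sqrt{169+n}\le20\cdot13\,h(N)=260\,h(N).\qquad\blacksquare$$

**Remark (unboundedness of $h$ cannot be dropped).** Suppose $d(E)\le C$ for all finite dimensional $E\subset X$. After increasing $C$ slightly, take inner products $B_E$ on $E$ with $B_E(x,x)\le\|x\|^2\le C^2B_E(x,x)$. For fixed $x,y$ the numbers $B_E(x,y)$, defined once $E$ contains $x$ and $y$, are bounded by $\|x\|\|y\|$. Take their limit along an ultrafilter on the finite dimensional subspaces that contains all sets $\{E:E\supset E_0\}$. The limit is an inner product $B$ on $X$ with $B(x,x)\le\|x\|^2\le C^2B(x,x)$, so it defines an equivalent norm. Then $X$ would be isomorphic to a separable Hilbert space, which has an unconditional basis, contrary to Theorem A.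

## 11. Subspaces of quotients, and the dual

This last section relies on published theorems, and nothing above depends on it. Call a family of norm one vectors $(x_t)$ indexed by the nodes a *normalized weakly null tree* if the vectors of level $1$ form a weakly null sequence and, for every node $s$, so do the $x_t$, $t$ a child of $s$. A separable reflexive space has the *unconditional tree property* (UTP) if every normalized weakly null tree in it (infinitely branching, of infinite height, as here) has a branch that is an unconditional basic sequence. For example, $\ell_2$ has UTP; this follows from the general argument in Step 2 below, applied with $Z=\ell_2$. Johnson and Zheng (*A characterization of subspaces and quotients of reflexive Banach spaces with unconditional bases*, Duke Math. J. 141 (2008)) proved: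

* (JZ1) the dual of a separable reflexive space with UTP has UTP;
* (JZ2) a quotient of a reflexive space with a UFDD embeds into a reflexive space with an unconditional basis.

**Corollary C.** Neither $X$ nor $X^*$ is isomorphic to a subspace of a quotient of a weak Hilbert space with an unconditional basis.

*Proof.*

**Step 1: reduction to a reflexive target, and the case of $X$.** Weak Hilbert spaces are reflexive (Pisier). So by (JZ2), a subspace of a quotient of a weak Hilbert space with an unconditional basis embeds into a reflexive space $Z$ with an unconditional basis. For $X$ this contradicts Theorem A.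

**Step 2: if $X^*$ embeds into such a $Z$, it has UTP.** Since $X$ is separable and reflexive, so is $X^*$. Let $T:X^*\to Z$ be bounded with $\|Tx\|\ge\kappa\|x\|$, $\kappa>0$, let $D\ge1$ be the constant for sign changes in the basis of $Z$, and let $(x_t)$ be a normalized weakly null tree in $X^*$. Choose $\eta_k>0$ with $\sum_k\eta_k\le\frac{\kappa}{4D}$. The selection in Step 1 of the proof of Lemma 1 used only that the vectors at the children of a node are weakly null, so in the same way it gives a branch $b$ and successive blocks $u_k$ of the basis of $Z$ with $\|Tx_{b_k}-u_k\|\le\eta_k$. Then $\|u_k\|\ge\kappa-\eta_k\ge\frac\kappa2$.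

In Lemma 1 the coefficients were bounded by hypothesis 1; here we use the blocks. The vector $\alpha_ju_j$ is the average of $\sum\alpha_ku_k$ and of the vector obtained from it by changing all signs except the $j$-th, so $\|\alpha_ju_j\|\le\frac{1+D}2\|\sum\alpha_ku_k\|\le D\|\sum\alpha_ku_k\|$, and therefore $|\alpha_j|\le\frac{2D}\kappa\|\sum\alpha_ku_k\|$. Hence
$$\Big\|\sum\alpha_kTx_{b_k}-\sum\alpha_ku_k\Big\|\le\sum|\alpha_k|\eta_k\le\tfrac{2D}\kappa\cdot\tfrac\kappa{4D}\Big\|\sum\alpha_ku_k\Big\|=\tfrac12\Big\|\sum\alpha_ku_k\Big\|.$$
So $\|\sum\alpha_kTx_{b_k}\|$ lies between $\frac12\|\sum\alpha_ku_k\|$ and $\frac32\|\sum\alpha_ku_k\|$, for all finite sums. Since $\|\sum\epsilon_k\alpha_ku_k\|\le D\|\sum\alpha_ku_k\|$, changing signs in $\sum\alpha_kTx_{b_k}$ costs at most a factor $3D$, and in $\sum\alpha_kx_{b_k}$ at most $3D\|T\|/\kappa$. So $(x_{b_k})$ is an unconditional basic sequence, and $X^*$ has UTP.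

**Step 3: contradiction.** By (JZ1), $X=X^{**}$ has UTP. Consider the tree $(e_t/\|e_t\|)$ in $X$. By Lemma 3, $1\le\|e_t\|\le\sqrt3$ and the formal identity $\ell_2\to X$ is bounded, so this is a normalized weakly null tree. By Proposition 10, along every branch $b$ sign changes in finite sums of multiples of the $e_{b_k}$ are not controlled by any constant. Multiplying the vectors by nonzero scalars does not affect this, so no branch is unconditional, a contradiction. $\square$
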